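\title{Gaussian small ball estimates in terms of the inradius: the sharp exponent}

\begin{abstract}
Let $K\subset\mathbb{R}^n$ be a convex symmetric set of standard Gaussian measure at most $1/2$, and let $w$ be its inradius. We prove that $\gamma_n(tK)\le (Ct)^{\kappa w^2}\gamma_n(K)$ for $0\le t\le 1$, for every $\kappa\in(0,1)$ and all $w\ge w_0(\kappa)$, with explicit $C(\kappa)$ and $w_0(\kappa)$. This is a conjecture posed in a paper of Lata{\l}a and Oleszkiewicz. We also prove the inequality for $\kappa=1$, with a universal constant and no lower bound on $w$, and show that no $\kappa>1$ is possible. The case $\kappa<1$ follows from a transport estimate for the contraction that carries $\gamma_n$ to its restriction to $tK$. The endpoint needs in addition a stability estimate for the B-inequality and the gap between the mean and the median of a $\chi^2$ variable.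
\end{abstract}

\section{Introduction}

Let $\gamma_n(dx)=(2\pi)^{-n/2}e^{-|x|^2/2}dx$ be the standard Gaussian measure on $\mathbb{R}^n$, let $G$ be a random vector with law $\gamma_n$, and let $\varphi$ and $\Phi$ be the density and the distribution function of $\gamma_1$. A set $K$ is symmetric if $K=-K$. The inradius of a convex symmetric set $K$ is
\[
w(K)=\sup\{r>0:\ B(0,r)\subset K\},
\]
where $B(0,r)$ is the Euclidean ball of radius $r$ centered at the origin; it is half the width of $K$. We ask how fast $\gamma_n(tK)$ must decay as $t$ decreases to $0$, knowing only $w(K)$ and that $\gamma_n(K)\le 1/2$.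

If $K$ has nonempty interior, then $\|x\|_K=\inf\{\lambda>0: x\in\lambda K\}$ is a seminorm and $\gamma_n(tK)=\mathbb{P}(\|G\|_K\le t)$ for $t>0$. The condition $\gamma_n(K)\le1/2$ places the level $1$ at or below the median of $\|G\|_K$, and $1/w(K)$ is the Lipschitz constant of the seminorm with respect to the Euclidean norm. So the question concerns small ball probabilities of a Gaussian vector.

Which power of $t$ should one expect? For bounded $K$ with interior, $\gamma_n(tK)$ is of order $t^n$ as $t\to0$. But passing from $K$ to the cylinder $K\times\mathbb{R}^N$ changes neither $w$ nor the measure of any dilate, so the dimension cannot serve as the exponent. For the Euclidean ball of measure $1/2$ one has $w^2\approx n$, because $|G|^2\approx n$. Thus $w^2$ is a dimension-free substitute for $n$, and balls do not allow an exponent much above $w^2$. The isoperimetric inequality points to the same quantity: \eqref{eq:inclusion} and \eqref{eq:iso} below give $\gamma_n(tK)\le\Phi(-(1-t)w)$, which is roughly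 $e^{-(1-t)^2w^2/2}$. This bound, however, does not tend to $0$ with $t$.

Two bounds with a power of $t$ are known for convex symmetric $K$ with $\gamma_n(K)\le1/2$ and $w=w(K)$:
\[
\gamma_n(tK)\le t^{\frac{\ln2}{8}w^2}\gamma_n(K)\quad(0\le t\le\tfrac12),\qquad
\gamma_n(tK)\le(2t)^{w^2/4}\gamma_n(K)\quad(0\le t\le1).
\]
They are not used below. The following conjecture is posed in \cite{LO}; by the second bound, its inequality is known for $\kappa=1/4$ with $C=2$.

\begin{quote}
\textbf{Conjecture.} \emph{For every $\kappa\in(0,1)$ there are positive constants $C=C(\kappa)$ and $w_0=w_0(\kappa)$ such that for every $n$ and every convex symmetric $K\subset\mathbb{R}^n$ with $\gamma_n(K)\le1/2$ and $w(K)\ge w_0$,}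
\[
\gamma_n(tK)\le(Ct)^{\kappa w(K)^2}\gamma_n(K)\qquad\text{for all }0\le t\le1 .
\]
\end{quote}

Throughout, $c=1/\sqrt{2\pi}$. The first theorem proves the conjecture with $w_0(\kappa)=c/(1-\sqrt\kappa)$ and $C(\kappa)=e^{3/2}/\sqrt\kappa$.

\begin{theorem}\label{thm:main}
Let $K\subset\mathbb{R}^n$ be convex and symmetric with $\gamma_n(K)\le1/2$, and let $w=w(K)$. If $w>c$, put $b=1-c/w$. Then
\[
\gamma_n(tK)\le\Big(\frac{e^{3/2}\,t}{b}\Big)^{(w-c)^2}\gamma_n(K),\qquad 0\le t\le1 .
\]
Consequently, if $\kappa\in(0,1)$ and $w\ge c/(1-\sqrt\kappa)$, then $\gamma_n(tK)\le(e^{3/2}\kappa^{-1/2}t)^{\kappa w^2}\gamma_n(K)$ for all $0\le t\le1$.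
\end{theorem}

\begin{theorem}\label{thm:endpoint}
There is a universal constant $C$, for instance $C=e^{205}$, such that for all $n$ and all convex symmetric $K\subset\mathbb{R}^n$ with $\gamma_n(K)\le1/2$,
\[
\gamma_n(tK)\le(Ct)^{w(K)^2}\gamma_n(K),\qquad0\le t\le1 .
\]
\end{theorem}

\begin{proposition}\label{prop:optimal}
For $\kappa>1$ the statement of the conjecture is false for every choice of $C$ and $w_0$. Every constant $C$ for which Theorem~\ref{thm:endpoint} holds satisfies $C\ge\sqrt e$.
\end{proposition}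

\begin{remark}
Fix $\kappa>0$ and $C$. Each hypothesis on $K$ is needed, however large $w$ is, and in each case the inequality fails as $t\to0$. Without the bound on the measure, take $K=[-w,w]\subset\mathbb{R}$ with $\kappa w^2>1$: here $\gamma_1(tK)\ge 2tw\varphi(w)$. Without symmetry, take $K=\{x: x_i\le w\text{ for all }i\}$ with $\Phi(w)^n\le1/2$: here $\gamma_n(tK)\ge2^{-n}$ for $t>0$. Without convexity, take the union of $B(0,w)$ and the cone $\{0\le x_2\le x_1\}\cup\{x_1\le x_2\le0\}$, with $n$ so large that the ball has measure at most $1/4$: the cone has measure $1/4$ and lies in $tK$ for every $t>0$.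
\end{remark}

Section~\ref{sec:balls} proves Proposition~\ref{prop:optimal}. Section~\ref{sec:log} turns the problem into a lower bound for a logarithmic derivative and proves that bound by hand in the limit $t\to0$; the rest of the paper makes this argument uniform in $K$. Section~\ref{sec:transport} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:reduction}--\ref{sec:key} prove Theorem~\ref{thm:endpoint}.

\section{Euclidean balls}\label{sec:balls}

We use Stirling's bounds, here and in Section~\ref{sec:chi}: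
\begin{equation}\label{eq:stirling}
\sqrt{2\pi x}\,x^xe^{-x}\le\Gamma(x+1)\le\sqrt{2\pi x}\,x^xe^{-x}e^{1/(12x)},\qquad x>0 .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:optimal}]
Let $K=B(0,r_n)\subset\mathbb{R}^n$ with $\gamma_n(K)=1/2$, so $w(K)=r_n$. By the law of large numbers $|G|^2/n\to1$ in probability, and $r_n^2$ is the median of $|G|^2$, so $r_n^2/n\to1$. The unit ball has volume $\pi^{n/2}/\Gamma(n/2+1)$ and the Gaussian density on $tK$ is at least $(2\pi)^{-n/2}e^{-t^2r_n^2/2}$. Hence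
\begin{equation}\label{eq:ball}
\gamma_n(tK)\ge\frac{(r_n^2/2)^{n/2}}{\Gamma(n/2+1)}\,t^n e^{-t^2r_n^2/2}.
\end{equation}
Let $\kappa>1$, and let $C,w_0$ be arbitrary. Fix $n$ so large that $r_n\ge w_0$ and $\kappa r_n^2>n$. Then $(Ct)^{\kappa r_n^2}=o(t^n)$ as $t\to0$, and by \eqref{eq:ball} the inequality of the conjecture fails for small $t$.

Now suppose that Theorem~\ref{thm:endpoint} holds with a constant $C$, and fix $t\in(0,1]$. By \eqref{eq:stirling}, $\frac1n\ln\Gamma(n/2+1)=\frac12\ln\frac n2-\frac12+o(1)$, so $\frac1n$ times the logarithm of the right side of \eqref{eq:ball} tends to $\frac12+\ln t-\frac{t^2}2$. On the other hand $\frac1n\ln\big(\frac12(Ct)^{r_n^2}\big)\to\ln(Ct)$. Thus $\ln C\ge(1-t^2)/2$, and $t\to0$ gives $C\ge\sqrt e$.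
\end{proof}

\section{The logarithmic derivative}\label{sec:log}

\subsection*{Reductions and basic facts}
From now on $K$ is convex and symmetric, $\gamma_n(K)\le1/2$ and $w=w(K)$. Since $K\ne\mathbb{R}^n$, we have $w<\infty$. If $K$ has an interior point $x$, then $-x$ and the midpoint $0$ are interior points too. So if $K$ contains no ball centered at $0$, it lies in a hyperplane and both theorems read $0\le0$. The boundary of a convex set is null, and $K$ and its closure have the same interior. We may therefore assume that $K$ is closed and $0<w<\infty$, and, since $\gamma_n(\{0\})=0$, that $t>0$.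

Write $B_r=\{z:|z|<r\}$. Then $B_w\subset K$, and convexity gives $\lambda K+\lambda'K=(\lambda+\lambda')K$, so
\begin{equation}\label{eq:inclusion}
\lambda K+B_{\lambda'w}\subset(\lambda+\lambda')K,\qquad\lambda,\lambda'>0 .
\end{equation}
The inradius enters the proofs only through \eqref{eq:inclusion}. We also recall the Gaussian isoperimetric inequality (Sudakov--Tsirelson, Borell): for every Borel set $M\subset\mathbb{R}^n$ and $r>0$,
\begin{equation}\label{eq:iso}
\gamma_n(M+B_r)\ge\Phi\big(\Phi^{-1}(\gamma_n(M))+r\big).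
\end{equation}

\subsection*{The function $f$}
A bound of the form $t^{\text{exponent}}$ is a lower bound for the slope of $f(s)=\ln\gamma_n(e^sK)$, since
\begin{equation}\label{eq:integral}
\ln\frac{\gamma_n(K)}{\gamma_n(tK)}=\int_{\ln t}^0f'(s)\,ds .
\end{equation}
For $t=e^s$ let $\mu_t=\gamma_n(\,\cdot\mid tK)$, let $X$ have law $\mu_t$, and let $A=A_t=\mathbb{E}XX^{\top}$, which is the covariance matrix of $X$ because $\mathbb{E}X=0$ by symmetry. We have
\[
\gamma_n(e^sK)=(2\pi)^{-n/2}e^{ns}\int_Ke^{-e^{2s}|y|^2/2}dy ,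
\]
and we may differentiate under the integral, the derivatives being dominated by a polynomial times a Gaussian, locally uniformly in $s$. Let $\mathbb{E}_s$ be the expectation for the density on $K$ proportional to $e^{-e^{2s}|y|^2/2}$; under it $e^sy$ has law $\mu_t$. Then $f'(s)=n-e^{2s}\mathbb{E}_s|y|^2$ and $\frac{d}{ds}\mathbb{E}_s|y|^2=-e^{2s}\operatorname{Var}_s|y|^2$. Therefore
\begin{equation}\label{eq:derivs}
f'(s)=n-\mathbb{E}|X|^2=\operatorname{tr}(I-A),\qquad
\eta(s):=-f''(s)=2\operatorname{tr}A-\operatorname{Var}|X|^2 .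
\end{equation}
The B-theorem of Cordero-Erausquin, Fradelizi and Maurey \cite{CFM} states that $f$ is concave, that is, $\eta\ge0$; we call this the B-inequality and reprove it in Proposition~\ref{prop:stability}. It is not needed for Theorem~\ref{thm:main}.

We shall see that $A\le I$. So $f'(\ln t)=\sum_i(1-\alpha_i)$, with $\alpha_i\in[0,1]$ the eigenvalues of $A$, counts the directions in which conditioning on $tK$ destroys the variance. We must show that there are about $w^2$ such directions.

\begin{example}[the limit $t\to0$]\label{ex:limit}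
The set $H$ of directions of rays contained in the closed convex set $K$ is a convex cone, and it is symmetric, so it is a subspace. Thus $K=K_0+H$, where $K_0=K\cap H^\perp$ contains no ray and is therefore bounded. Let $m=\dim H^\perp\ge1$ and let $P_H$ be the orthogonal projection onto $H$. Under $\mu_t$ the vector $P_HX$ is standard Gaussian in $H$, and $X-P_HX\in tK_0$. So $\mathbb{E}|X|^2=n-m+O(t^2)$ and $f'(\ln t)\to m$ as $t\to0$. On the other hand $P_HG\in K$ and $H+B_w\subset K$, so
\[
|G-P_HG|<w\quad\text{implies}\quad G\in K .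
\]
Here $|G-P_HG|^2$ has the law $\chi^2_m$ of a sum of $m$ squares of independent standard Gaussians, and its mean is $m=\lim f'$. Since $\gamma_n(K)\le1/2$, we get $\mathbb{P}(\chi^2_m\ge w^2)\ge1/2$. But $\mathbb{P}(\chi^2_m\ge m)<1/2$ by Lemma~\ref{lem:chi}(i) below. Hence $w^2<m$, that is, $\lim_{s\to-\infty}f'(s)>w^2$.
\end{example}

So the exponent $w^2$ is correct for each $K$ in the limit, and the whole difficulty is uniformity. The limit may be reached arbitrarily late: for $K=B(0,r)\times[-R,R]^{n-m}$ with $B(0,r)\subset\mathbb{R}^m$ the limit is $n$, while for fixed $t$ and $R\to\infty$ the slope $f'(\ln t)$ tends to that of the cylinder $B(0,r)\times\mathbb{R}^{n-m}$, which is at most $m$. For fixed $t>0$ we need a substitute for $P_H$: a map $T$ with $T(G)\in tK$ and $\mathbb{E}|G-T(G)|^2\le f'(\ln t)$.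

\section{A contraction onto $tK$ and the proof of Theorem~\ref{thm:main}}\label{sec:transport}

Since $f'(\ln t)$ is expressed through $\mu_t$, we look for $T$ among maps that push $\gamma_n$ to $\mu_t$. We recall three facts.
\begin{itemize}
\item[(T1)] If $\mu$ is a probability measure on $\mathbb{R}^n$ with finite second moment, there is a convex function $\phi$ such that $\nabla\phi(G)$ has law $\mu$, and the map $\nabla\phi$, called the Brenier map, is unique up to a null set.
\item[(T2)] Caffarelli's contraction theorem \cite{Caf}: if $\mu=e^{-W}dx$ with $W$ smooth and $D^2W\ge I$, then the Brenier map is $1$-Lipschitz (so $\phi$ is $C^1$).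
\item[(T3)] For Lipschitz $g:\mathbb{R}^n\to\mathbb{R}$ one has $\mathbb{E}\,G_ig(G)=\mathbb{E}\,\partial_ig(G)$ and the Gaussian Poincar\'e inequality $\operatorname{Var}g(G)\le\mathbb{E}|\nabla g(G)|^2$.
\end{itemize}
The density of $\mu_t$ is not smooth, so we first approximate it.

\begin{lemma}\label{lem:approx}
Fix $t>0$. There are smooth even functions $W_k$ with $I\le D^2W_k\le(1+2k)I$ such that $e^{-W_k}$ is a probability density and $\int g\,e^{-W_k}dx\to\int g\,d\mu_t$ for every continuous $g$ of polynomial growth.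
\end{lemma}

\begin{proof}
The function $d(x)=\operatorname{dist}(x,tK)^2$ is even and convex, and its gradient $2(x-\pi(x))$ is $2$-Lipschitz, where $\pi$ is the nearest-point projection onto $tK$. Let $U_k$ be the convolution of $kd$ with an even smooth probability density supported in $B_{1/k}$. Then $U_k$ is smooth and even, with $0\le D^2U_k\le2kI$. By Jensen's inequality $U_k\ge kd$, so $e^{-U_k}\to0$ outside $tK$; and $U_k(x)=0$ when $x+B_{1/k}\subset tK$, so $e^{-U_k}\to1$ in the interior of $tK$. As $0\le e^{-U_k}\le1$, dominated convergence gives $\int g\,e^{-U_k}d\gamma_n\to\int_{tK}g\,d\gamma_n$. Take $W_k=|x|^2/2+U_k+\text{const}$, normalized.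
\end{proof}

\begin{lemma}\label{lem:map}
Fix $t>0$. There is an odd $1$-Lipschitz map $T:\mathbb{R}^n\to\mathbb{R}^n$ such that $T(G)$ has law $\mu_t$ and, almost everywhere, $DT$ is symmetric with $0\le DT\le I$.
\end{lemma}

\begin{proof}
Let $T_k=\nabla\phi_k$ be the Brenier map from $\gamma_n$ to $e^{-W_k}dx$, with $\phi_k(0)=0$. It is $1$-Lipschitz by (T2). The map $x\mapsto-T_k(-x)$ is the gradient of the convex function $\phi_k(-x)$ and has the same image law, both measures being even; by uniqueness and continuity $T_k$ is odd. In particular $T_k(0)=0$, so by the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly to an odd $1$-Lipschitz map $T$. Along it $\phi_k(x)=\int_0^1\langle T_k(\sigma x),x\rangle d\sigma$ converges to a convex function $\phi$ with $\nabla\phi=T$. Since $T_k(G)\to T(G)$ pointwise, Lemma~\ref{lem:approx} shows that $T(G)$ has law $\mu_t$. By Rademacher's theorem $DT$ exists almost everywhere and equals the distributional Hessian of $\phi$, which is symmetric. It is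 nonnegative because $\langle T(x)-T(y),x-y\rangle\ge0$, and at most $I$ because $T$ is $1$-Lipschitz.
\end{proof}

In each coordinate, $\mathbb{E}(G_i-T_i)^2=1+A_{ii}-2\mathbb{E}G_iT_i$, and we want the bound $1-A_{ii}$. So we need the correlation $\mathbb{E}G_iT_i$ to be at least the variance $A_{ii}$. Both are controlled by $DT$, one linearly and one quadratically, and the inequality $(DT)^2\le DT$ compares them. Everything is an equality when $T$ is an orthogonal projection, as in Example~\ref{ex:limit}.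

\begin{lemma}\label{lem:transport}
We have $A\le I$, and for every orthogonal projection $P$,
\[
\mathbb{E}|P(G-T(G))|^2\le\operatorname{tr}P(I-A).
\]
In particular $\mathbb{E}|G-T(G)|^2\le f'(\ln t)$.
\end{lemma}

\begin{proof}
Fix an orthonormal basis, write $T_i$ for the coordinates of $T(G)$, and put $M_i=\mathbb{E}G_iT_i=\mathbb{E}(DT)_{ii}$, using (T3). Since $T$ is odd, $\mathbb{E}T_i=0$; this is where symmetry of $K$ is used. As $DT$ is symmetric, $|\nabla T_i|^2=((DT)^2)_{ii}$, and $(DT)^2\le DT\le I$ because the eigenvalues of $DT$ lie in $[0,1]$. The Poincar\'e inequality gives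
\[
A_{ii}=\mathbb{E}T_i^2\le\mathbb{E}\big((DT)^2\big)_{ii}\le M_i\le1 .
\]
The basis is arbitrary, so $A\le I$. Also $\mathbb{E}(G_i-T_i)^2=1+A_{ii}-2M_i\le1-A_{ii}$. Choose the basis to contain a basis of the range of $P$ and sum over the latter. The last claim is the case $P=I$ with \eqref{eq:derivs}.
\end{proof}

In Example~\ref{ex:limit} the law of $|G-P_HG|$ was known exactly. Now we know only that $|x-T(x)|$ is $1$-Lipschitz, and we compare its mean with its median by concentration. This costs the additive constant $c$.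

\begin{lemma}\label{lem:slope}
For $0<t<1$ we have $f'(\ln t)\ge\big((1-t)w-c\big)_+^2$.
\end{lemma}

\begin{proof}
Let $F(x)=|x-T(x)|$ and $a=(1-t)w$. Almost surely $T(G)\in tK$, so $F(G)<a$ implies $G\in tK+B_{(1-t)w}\subset K$ by \eqref{eq:inclusion}. Since $\gamma_n(K)\le1/2$, the set $M=\{F\ge a\}$ has $\gamma_n(M)\ge1/2$. The Lipschitz map $x-T(x)$ has derivative $0\le I-DT\le I$ almost everywhere, so it is $1$-Lipschitz, and so is $F$. Hence $F>a-r$ on $M+B_r$, and \eqref{eq:iso} gives $\mathbb{P}(F(G)<a-r)\le1-\Phi(r)$ for $r>0$. Therefore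
\[
a-\mathbb{E}F\le\mathbb{E}(a-F)_+\le\int_0^\infty(1-\Phi(r))\,dr=\int_0^\infty x\varphi(x)\,dx=c .
\]
By Lemma~\ref{lem:transport}, $f'(\ln t)\ge\mathbb{E}F^2\ge(\mathbb{E}F)^2\ge(a-c)_+^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $w>c$. Then $w-c=wb$ and $(1-u)w-c=w(b-u)$. For $0<t\le b$, \eqref{eq:integral} with $s=\ln u$ and Lemma~\ref{lem:slope} give
\[
\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge w^2\int_t^b\frac{(b-u)^2}{u}\,du
=w^2\Big[b^2\ln\frac bt-\frac32b^2+2bt-\frac{t^2}2\Big].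
\]
Since $2bt\ge t^2/2$, we obtain
\begin{equation}\label{eq:thm1}
\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge(w-c)^2\Big(\ln\frac bt-\frac32\Big),\qquad0<t\le b ,
\end{equation}
which is the first claim for $t\le b$. For $b<t\le1$ the base $e^{3/2}t/b$ exceeds $1$ and the claim follows from $tK\subset K$.

If $w\ge c/(1-\sqrt\kappa)$, then $w>c$, $b\ge\sqrt\kappa$ and $(w-c)^2=b^2w^2\ge\kappa w^2$. Put $\theta=e^{3/2}\kappa^{-1/2}t$. If $\theta\le1$, then $(e^{3/2}t/b)^{(w-c)^2}\le\theta^{(w-c)^2}\le\theta^{\kappa w^2}$. If $\theta>1$, use $tK\subset K$ again.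
\end{proof}

\section{Reduction of Theorem~\ref{thm:endpoint} to one value of the slope}\label{sec:reduction}

Lemma~\ref{lem:slope} falls short of the slope $w^2$ by about $2cw$. Over the range $-S\le s\le0$ this deficit costs a factor $e^{2cwS}$ in \eqref{eq:integral}, which is absorbed in $C^{w^2}$ exactly when $S$ is of order $w$. Beyond that range we need the full slope, and by concavity of $f$ it suffices to have it at the single point $-S$.

\begin{proposition}\label{prop:key}
Let $w\ge2c$ and $S=\ln(200w^2)+246w$. Then $f'(-S)\ge w^2$.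
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:endpoint} from Proposition~\ref{prop:key}]
Note that $2c=\sqrt{2/\pi}\in(0.79,0.8)$.

\emph{Case $w\le2c$.} Here Lemma~\ref{lem:slope} is weak or empty, but isoperimetry alone suffices. Let $p=\gamma_n(K)\in(0,1/2]$. By \eqref{eq:inclusion} and \eqref{eq:iso}, $\gamma_n((1+h)K)\ge\Phi(\Phi^{-1}(p)+hw)$ for $h>0$, with equality at $h=0$. Comparing derivatives at $h=0$ gives $f'(0)\ge wJ(p)/p$ with $J=\varphi\circ\Phi^{-1}$. Since $J'=-\Phi^{-1}$ is decreasing and $J(0+)=0$, the ratio $J(p)/p$ is nonincreasing, so $J(p)/p\ge2J(1/2)=2c$. Thus $f'(0)\ge2cw\ge w^2$. By concavity $f'\ge w^2$ on $(-\infty,0]$, and \eqref{eq:integral} gives $\gamma_n(tK)\le t^{w^2}\gamma_n(K)$.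

\emph{Case $w\ge2c$.} Now $b=1-c/w\ge1/2$ and $e^{-S}\le1/(200w^2)<1/2$. From $\ln200<5.3$, $\ln w\le w-1$ and $3.3\le5w$ we get $S\le3.3+248w\le253w$. For $e^{-S}\le t\le b$, use \eqref{eq:thm1}, $\frac32+\ln2<2.2$, $w^2-(w-c)^2\le2cw$ and $\ln\frac1t\le S$:
\[
\ln\frac{\gamma_n(K)}{\gamma_n(tK)}\ge(w-c)^2\Big(\ln\frac1t-2.2\Big)\ge w^2\ln\frac1t-2cwS-2.2w^2 .
\]
The same lower bound holds for $t<e^{-S}$: by concavity and Proposition~\ref{prop:key}, $\int_{\ln t}^{-S}f'\ge w^2(\ln\frac1t-S)$, and we add this to the bound at $t=e^{-S}$. Since $2cwS\le0.8\cdot253w^2=202.4w^2$, we get $\gamma_n(tK)\le(e^{205}t)^{w^2}\gamma_n(K)$ for $t\le b$. For $t>b\ge1/2$ the base exceeds $1$.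
\end{proof}

Here is how Proposition~\ref{prop:key} will be proved. If it fails, the monotone function $f'$ stays between $w^2-O(w)$ and $w^2$ on an interval of length $246w$, so $\eta=-f''$ is a small absolute constant somewhere on it. Section~\ref{sec:stability} shows that then $A$ is close to an orthogonal projection, in trace norm and with no dependence on $n$. We are then near the situation of Example~\ref{ex:limit} and can use the $\chi^2$ law itself. Section~\ref{sec:chi} quantifies the margin that this law leaves.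

\section{Stability in the B-inequality}\label{sec:stability}

The quantity $\operatorname{tr}(A-A^2)=\sum_i\alpha_i(1-\alpha_i)$ vanishes exactly when $A$ is a projection.

\begin{proposition}\label{prop:stability}
For every $t=e^s>0$ we have $\eta(s)\ge0$ and $\operatorname{tr}(A_t-A_t^2)\le3\eta(s)$.
\end{proposition}

The two sides can be of the same order: for $n=1$ and $tK=[-\tau,\tau]$ with $\tau\to0$, one has $A-A^2\sim\tau^2/3$ and $\eta\sim2\tau^2/3$.

By \eqref{eq:derivs} both claims involve only moments of $\mu_t$ of order at most four. By Lemma~\ref{lem:approx} it suffices to prove them for $\mu=e^{-W}dx$ with $W$ smooth and even and $I\le D^2W\le\Lambda I$, where now $X$ has law $\mu$, $A=\mathbb{E}XX^\top$ and $\eta:=2\operatorname{tr}A-\operatorname{Var}|X|^2$. Functions are evaluated at $X$. We write $|\cdot|$ and $\langle\cdot,\cdot\rangle$ also for the Hilbert--Schmidt norm and inner product of matrices, $\|\cdot\|$ for the $L^2(\mu)$ norm of scalar, vector or matrix fields, and $(DY)_{ij}=\partial_jY_i$.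 Let $Lv=\Delta v-\langle\nabla W,\nabla v\rangle$ and let $H^1$ be the closure of $C_c^\infty$ in the norm $\|g\|+\|\nabla g\|$; by cutting off, $H^1$ contains all polynomials. We use the following standard facts \cite[Ch.~3--4]{BGL}.
\begin{itemize}
\item[(L1)] $L$ is essentially self-adjoint on $C_c^\infty$ in $L^2(\mu)$. So each $v$ in the domain $D(L)$ of the self-adjoint extension is a limit of $v_k\in C_c^\infty$ with $Lv_k\to Lv$; moreover $D(L)\subset H^1$ and $\mathbb{E}\langle\nabla g,\nabla v\rangle=\mathbb{E}[g\,(-Lv)]$ for $g\in H^1$, $v\in D(L)$.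
\item[(L2)] Poincar\'e inequality: $\operatorname{Var}g\le\|\nabla g\|^2$ for $g\in H^1$. So $-L\ge1$ on mean-zero functions, and each mean-zero $g\in L^2(\mu)$ equals $-Lv$ for a unique mean-zero $v=(-L)^{-1}g\in D(L)$. As $W$ is even, $L$ commutes with $x\mapsto-x$, and $v$ has the parity of $g$.
\item[(L3)] Bochner's identity: $\|Lv\|^2=\|D^2v\|^2+\mathbb{E}\langle D^2W\nabla v,\nabla v\rangle\ge\|D^2v\|^2+\|\nabla v\|^2$ for $v\in C_c^\infty$. Applied to $v_k-v_l$, the inequality shows that $\partial_jv\in H^1$ for $v\in D(L)$ and that it persists on $D(L)$.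
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:stability}]
\emph{Step 1: the B-inequality with its two deficits.} To bound $\operatorname{Var}|X|^2$, solve the Poisson equation. Let $h=|x|^2-\operatorname{tr}A$, $u=(-L)^{-1}h$ and $Z=\nabla u$. For $\mu=\gamma_n$ one has $-Lh=2h$, so $Z=X$; in general we compare $Z$ with $X$ and put $a=\|Z-X\|$. By (L1), $2\mathbb{E}\langle X,Z\rangle=\mathbb{E}\langle\nabla h,\nabla u\rangle=\|h\|^2=2\operatorname{tr}A-\eta$. Expanding $a^2$ with $\|X\|^2=\operatorname{tr}A$ gives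
\begin{equation}\label{eq:Z}
\|Z\|^2=\operatorname{tr}A+a^2-\eta,\qquad\mathbb{E}\langle Z-X,Z\rangle=a^2-\tfrac\eta2 .
\end{equation}
Let $\delta=\|DZ\|^2-\|Z\|^2$. By (L3), $\|h\|^2\ge\|DZ\|^2+\|Z\|^2=\delta+2\|Z\|^2$, so \eqref{eq:Z} gives $\delta\le\eta-2a^2$. Since $u$ is even, $Z$ is odd and has mean zero, so $\delta\ge0$ by (L2). This is the use of symmetry. Thus
\begin{equation}\label{eq:deficits}
0\le\delta\le\eta-2a^2 ,
\end{equation}
and in particular $\eta\ge0$. If $\eta$ is small, then $Z$ is close to $X$ in $L^2$ (not necessarily in $H^1$), and $Z$ nearly saturates the Poincar\'e inequality.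

\emph{Step 2: $Z$ is nearly linear.} We would like to show that $DZ$ is nearly constant, but we have no bound on second derivatives of $Z$. We therefore pass to $Y_i=(-L)^{-1}Z_i$, to which (L3) applies. The field $Y$ is odd. By (L1), $\mathbb{E}\langle Y,Z\rangle=\|DY\|^2$ and $\mathbb{E}\langle DZ,DY\rangle=\|Z\|^2$. Put $\rho=\|Z\|^2-\|DY\|^2$. Then
\[
\delta-\rho=\|DZ\|^2-2\|Z\|^2+\|DY\|^2=\|DZ-DY\|^2\ge0 ,
\]
and, since $\|Y\|^2\le\|DY\|^2$ by (L2),
\[
\|Z-Y\|^2=\|Z\|^2-2\|DY\|^2+\|Y\|^2\le\rho .
\]
So $0\le\rho\le\delta$. By (L3), $\sum_i\|D^2Y_i\|^2\le\|Z\|^2-\|DY\|^2=\rho$. Let $B=\mathbb{E}\,DY$. Applying (L2) to each $\partial_jY_i$ gives $\|DY-B\|^2\le\rho$, and applying it to the odd field $Y-BX$ gives $\|Y-BX\|\le\|DY-B\|\le\sqrt\rho$. Consequently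
\begin{equation}\label{eq:B}
\|Z-BX\|\le2\sqrt\rho,\qquad|B|^2=\|DY\|^2-\|DY-B\|^2\ge\|Z\|^2-2\rho .
\end{equation}
The matrix $B$ has a second description: by (L1) with $g=x_j$, $B_{ij}=\mathbb{E}\langle\nabla x_j,\nabla Y_i\rangle=\mathbb{E}Z_iX_j$. Hence $B-A=\mathbb{E}(Z-X)X^\top$ and
\begin{equation}\label{eq:BA}
\langle B-A,B\rangle=\mathbb{E}\langle Z-X,BX\rangle .
\end{equation}

\emph{Step 3: conclusion.} Replacing $Z$ by $X$ and $B$ by $A$ in the second part of \eqref{eq:B} would give $\operatorname{tr}A^2\ge\operatorname{tr}A-2\rho$. The replacement must cost $O(\eta)$, whereas bounding \eqref{eq:BA} by $a\|BX\|$ would bring in the dimension. We avoid this by replacing $BX$ with $Z$ and using the exact identity in \eqref{eq:Z}: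
\[
\langle B-A,B\rangle=\mathbb{E}\langle Z-X,Z\rangle-\mathbb{E}\langle Z-X,Z-BX\rangle\le a^2-\tfrac\eta2+2a\sqrt\rho .
\]
Since $\operatorname{tr}A^2=|B|^2-2\langle B-A,B\rangle+|B-A|^2$, we get from \eqref{eq:B} and \eqref{eq:Z}
\[
\operatorname{tr}A^2\ge(\operatorname{tr}A+a^2-\eta-2\rho)-(2a^2-\eta+4a\sqrt\rho)=\operatorname{tr}A-a^2-2\rho-4a\sqrt\rho .
\]
With $4a\sqrt\rho\le4a^2+\rho$, $\rho\le\delta$ and \eqref{eq:deficits},
\[
\operatorname{tr}(A-A^2)\le5a^2+3\rho\le5a^2+3(\eta-2a^2)\le3\eta .\qedhere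
\]
\end{proof}

\section{Tails of $\chi^2$ variables near the mean}\label{sec:chi}

Let $\bar F_m(\lambda)=\mathbb{P}(\chi^2_m\ge\lambda)$ for $m\ge1$, and let $g_m(\lambda)=\lambda^{m/2-1}e^{-\lambda/2}/(2^{m/2}\Gamma(m/2))$, $\lambda>0$, be the density of $\chi^2_m$. The standard deviation of $\chi^2_m$ is $\sqrt{2m}$, so moving the threshold by an absolute constant should change the tail by order $1/\sqrt m$. The next lemma confirms this, and shows that the margin below $1/2$ at the mean has the same order. This is why the errors allowed in Section~\ref{sec:key} are small absolute constants.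

\begin{lemma}\label{lem:chi}
Let $m\ge1$.
\begin{itemize}
\item[(i)] $\bar F_m(m)\le\frac12-\frac{0.15}{\sqrt m}$.
\item[(ii)] $\bar F_m(m-y)\le\bar F_m(m)+\frac{2y}{\sqrt m}$ for $y\ge0$.
\item[(iii)] If $G_1$ is standard Gaussian in $\mathbb{R}^m$, $z\in\mathbb{R}^m$ and $\lambda\in\mathbb{R}$, then $\mathbb{P}(|G_1-z|^2\ge\lambda)\le\bar F_m(\lambda)+\frac{|z|^2}{\sqrt m}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $x=m/2$ and $R=\chi^2_m/2$, with density $r^{x-1}e^{-r}/\Gamma(x)$. To compare the two sides of the mean, we parametrize both by the value of the exponent. Put $r=x(1+u)$, $\psi(u)=u-\ln(1+u)$ and $c_x=x^xe^{-x}/\Gamma(x)$; the law of $u$ is $c_xe^{-x\psi(u)}\frac{du}{1+u}$ on $(-1,\infty)$. The function $\psi$, with $\psi'(u)=u/(1+u)$, decreases from $\infty$ to $0$ on $(-1,0]$ and increases from $0$ to $\infty$ on $[0,\infty)$. For $p>0$ let $\alpha(p)\in(0,1)$ and $\beta(p)>0$ solve $\psi(-\alpha)=\psi(\beta)=p$. Substituting $p=\psi(u)$, so that $\frac{du}{1+u}=\frac{dp}u$, we find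
\[
\mathbb{P}(R<x)-\mathbb{P}(R>x)=c_x\int_0^\infty e^{-xp}\Big(\frac1{\alpha(p)}-\frac1{\beta(p)}\Big)dp .
\]
We claim that $\frac1\alpha-\frac1\beta\ge\frac23$. Define $\beta_0=\frac{3\alpha}{3-2\alpha}$, so that $\frac1{\beta_0}=\frac1\alpha-\frac23$; the claim is $\beta\ge\beta_0$, that is, $D(\alpha):=\psi(-\alpha)-\psi(\beta_0)\ge0$. We have $D(0)=0$, $\psi'(\beta_0)=\frac{3\alpha}{3+\alpha}$ and $\frac{d\beta_0}{d\alpha}=\frac9{(3-2\alpha)^2}$, so
\[
D'(\alpha)=\frac\alpha{1-\alpha}-\frac{27\alpha}{(3-2\alpha)^2(3+\alpha)}\ge0 ,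
\]
because $(3-2\alpha)^2(3+\alpha)=27-27\alpha+4\alpha^3\ge27(1-\alpha)$. This proves the claim. By \eqref{eq:stirling}, $e^{-1/6}\ge\frac56$ and $\sqrt\pi<1.8$,
\[
1-2\bar F_m(m)\ge\frac23\,\frac{c_x}x=\frac23\,\frac{x^xe^{-x}}{\Gamma(x+1)}\ge\frac23\,\frac{e^{-1/(6m)}}{\sqrt{\pi m}}\ge\frac{0.3}{\sqrt m}.
\]

(ii) For $k\ge1$ the density $g_{k+2}$ is largest at $\lambda=k$, so by \eqref{eq:stirling} with $x=k/2$,
\begin{equation}\label{eq:density}
\sup g_{k+2}=\frac{x^xe^{-x}}{2\Gamma(x+1)}\le\frac1{2\sqrt{\pi k}} .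
\end{equation}
For $m\ge3$ this gives $g_m\le1/\sqrt m$, since $m\le4\pi(m-2)$; also $g_2\le\frac12\le\frac1{\sqrt2}$. So (ii) holds for $m\ge2$. Let $m=1$. If $y\le\frac12$, the decreasing density $g_1$ is at most $g_1(\frac12)=e^{-1/4}/\sqrt\pi<1$ on $[1-y,1]$. If $y\ge\frac12$, the difference of the two tails is at most $1\le2y$.

(iii) For $\lambda\le0$ we have $\bar F_m(\lambda)=1$, so let $\lambda>0$. From $g_{k+2}(\lambda)=\lambda g_k(\lambda)/k$ and $g_{k+2}'=g_{k+2}\,(\frac k{2\lambda}-\frac12)$ we get $2g_{k+2}'=g_k-g_{k+2}=(\bar F_{k+2}-\bar F_k)'$. Both functions vanish at infinity, so $\bar F_{k+2}-\bar F_k=2g_{k+2}\le1/\sqrt{\pi k}$ by \eqref{eq:density}. Hence $\bar F_{m+2j}\le\bar F_m+j/\sqrt{\pi m}$ for $j\ge0$. The variable $|G_1-z|^2$ has the law of $\chi^2_{m+2N}$ with $N$ Poisson of mean $|z|^2/2$, since both have Laplace transform $(1+2\sigma)^{-m/2}\exp(-\sigma|z|^2/(1+2\sigma))$. Averaging over $N$ gives the bound $\bar F_m(\lambda)+|z|^2/(2\sqrt{\pi m})$.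
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:key}

Let $w\ge2c$ and suppose that $f'(-S)<w^2$.

\subsection*{A scale at which $A$ is almost a projection}
Let $t_1=1/(200w^2)<1$, so that $[-S,\ln t_1]$ has length $246w$. Since $w>0.79$ and $c<0.4$, we have $t_1w+c\le0.41<w$, and Lemma~\ref{lem:slope} gives $f'(\ln t_1)\ge(w-0.41)^2\ge w^2-0.82w$. Therefore
\[
\int_{-S}^{\ln t_1}\eta(s)\,ds=f'(-S)-f'(\ln t_1)<0.82w ,
\]
and there is $s=\ln t\in[-S,\ln t_1]$ with $\eta(s)<0.82/246=1/300$. Fix this $t$, with its matrix $A$ and map $T$. By concavity $f'(s)\le f'(-S)<w^2$, and since $t\le t_1$,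
\begin{equation}\label{eq:q}
q:=(1-t)^2w^2\ge w^2-2tw^2\ge w^2-0.01 .
\end{equation}
The eigenvalues $\alpha_i$ of $A$ lie in $[0,1]$ by Lemma~\ref{lem:transport}. Proposition~\ref{prop:stability} gives $\sum_i\alpha_i(1-\alpha_i)<0.01$, and $\min(\alpha,1-\alpha)\le2\alpha(1-\alpha)$ on $[0,1]$, so $\sum_i\min(\alpha_i,1-\alpha_i)<0.02$. Let $E_1$ be the span of the eigenvectors with $\alpha_i<\frac12$, let $m=\dim E_1$ and $E_2=E_1^\perp$, and let $P_1,P_2$ be the orthogonal projections onto $E_1,E_2$. The space $E_2$ plays the role of $H$ in Example~\ref{ex:limit}. We have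
\begin{equation}\label{eq:proj}
\operatorname{tr}P_1A+\operatorname{tr}P_2(I-A)<0.02,\qquad w^2>f'(s)\ge\operatorname{tr}P_1(I-A)>m-0.02 .
\end{equation}

\subsection*{Resampling}
Write $G=G_1+G_2$ with $G_j=P_jG$. The natural point of $tK$ to compare with $G$ is $T(G)$, and $|P_1(G-T(G))|^2$ should behave like $|G_1|^2\sim\chi^2_m$ because $P_1T(G)$ is small. But $P_1T(G)$ depends on $G_1$, and the Cauchy--Schwarz inequality bounds the cross term $2\langle G_1,P_1T(G)\rangle$ only by a quantity of order $\sqrt m\,|P_1T(G)|$, while we can afford only a small constant. Any point of $tK$ may be used in \eqref{eq:inclusion}, so we choose one that is independent of $G_1$.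

Let $G_1'$ be a copy of $G_1$ independent of $G$, let $G'=G_1'+G_2$, which is standard Gaussian, and let $X'=T(G')\in tK$ almost surely. Put
\[
\xi=P_1X',\qquad\zeta=G_2-P_2X'=P_2(G'-T(G')).
\]
The pair $(\xi,\zeta)$ is a function of $(G_1',G_2)$, hence independent of $G_1$. We have $\mathbb{E}|\xi|^2=\operatorname{tr}P_1A$, and $\mathbb{E}|\zeta|^2\le\operatorname{tr}P_2(I-A)$ by Lemma~\ref{lem:transport} with $P=P_2$. By \eqref{eq:proj},
\begin{equation}\label{eq:small}
\mathbb{E}|\xi|^2+\mathbb{E}|\zeta|^2<0.02 .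
\end{equation}
Moreover $|G-X'|^2=|G_1-\xi|^2+|\zeta|^2$. If this is less than $q$, then $G\in tK+B_{(1-t)w}\subset K$ by \eqref{eq:inclusion}. Since $\gamma_n(K)\le1/2$,
\begin{equation}\label{eq:half}
\mathbb{P}\big(|G_1-\xi|^2+|\zeta|^2\ge q\big)\ge\tfrac12 .
\end{equation}

\subsection*{The contradiction}
If $m=0$, the event in \eqref{eq:half} is $|\zeta|^2\ge q$. By \eqref{eq:q}, $q\ge\frac2\pi-0.01>0.6$, so Markov's inequality and \eqref{eq:small} bound its probability by $0.02/0.6<\frac12$.

If $m\ge1$, then $q>m-0.03$ by \eqref{eq:q} and \eqref{eq:proj}. Condition on $(\xi,\zeta)$ and apply Lemma~\ref{lem:chi}(iii) with $\lambda=q-|\zeta|^2$, the monotonicity of $\bar F_m$, then (ii) with $y=0.03+|\zeta|^2$, then (i):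
\begin{align*}
\mathbb{P}\big(|G_1-\xi|^2+|\zeta|^2\ge q\big)
&\le\mathbb{E}\Big[\bar F_m\big(m-0.03-|\zeta|^2\big)+\frac{|\xi|^2}{\sqrt m}\Big]\\
&\le\frac12+\frac{-0.15+0.06+2\mathbb{E}|\zeta|^2+\mathbb{E}|\xi|^2}{\sqrt m}<\frac12 ,
\end{align*}
because $2\mathbb{E}|\zeta|^2+\mathbb{E}|\xi|^2<0.04$ by \eqref{eq:small}. Both cases contradict \eqref{eq:half}. Hence $f'(-S)\ge w^2$, which proves Proposition~\ref{prop:key} and completes the proof of Theorem~\ref{thm:endpoint}. \qed

\begin{thebibliography}{9}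

\bibitem{BGL} Bakry, Gentil, Ledoux, \emph{Analysis and Geometry of Markov Diffusion Operators}.

\bibitem{Caf} Caffarelli, Comm. Math. Phys. 214 (2000).

\bibitem{CFM} Cordero-Erausquin, Fradelizi, Maurey, J. Funct. Anal. (2004).

\bibitem{LO} Rafa{\l} Lata{\l}a, Krzysztof Oleszkiewicz, \emph{Small ball probability estimates in terms of width}, arXiv:math/0501268 (2005).

\end{thebibliography}
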